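# Two generators for simple minimal non-solvable Lie algebras

## 1. Simple Lie algebras whose maximal subalgebras are all nilpotent

All Lie algebras and modules in these notes are finite-dimensional over a field $F$; only enveloping algebras may be infinite-dimensional. The field is arbitrary unless we say otherwise, and the bracket satisfies $[x,x]=0$, which matters in characteristic $2$. For a subset of a Lie algebra, $\langle\,\cdot\,\rangle$ denotes the subalgebra that it generates.

**Definitions.** A Lie algebra is *simple* if it is non-abelian and has no ideals other than $0$ and itself. It is *minimal non-solvable* if it is not solvable but every proper subalgebra is solvable. It is *two-generated* if $L=\langle x,y\rangle$ for some $x,y\in L$.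

For an ideal $R$ of $G$ put $\gamma_1(R)=R$, $\gamma_{i+1}(R)=[\gamma_i(R),R]$, and $R^{(0)}=R$, $R^{(i+1)}=[R^{(i)},R^{(i)}]$. All these are ideals of $G$, and $[\gamma_i(R),\gamma_j(R)]\subseteq\gamma_{i+j}(R)$. The last nonzero term $R^{(i)}$ of a nonzero solvable ideal is therefore a nonzero abelian ideal of $G$. Sums of solvable ideals are solvable and sums of nilpotent ideals are nilpotent, in every characteristic. So there are a largest solvable ideal $\operatorname{Rad}G$ and a largest nilpotent ideal $N(G)$.

We start with a case that needs almost nothing. Recall the normalizer property: *if $D$ is a proper subalgebra of a nilpotent Lie algebra $R$, then $N_R(D)\supsetneq D$.* Indeed, let $i$ be the largest index with $\gamma_i(R)\not\subseteq D$. Then $[\gamma_i(R),D]\subseteq\gamma_{i+1}(R)\subseteq D$, so $\gamma_i(R)$ normalizes $D$.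

**Proposition 1.** Let $L$ be a simple Lie algebra, all of whose maximal subalgebras are nilpotent. Then $L$ is two-generated. In fact every nonzero $x\in L$ is a member of a generating pair.

*Proof.* **Step 1: distinct maximal subalgebras meet in $0$.** Suppose not, and among all pairs of distinct maximal subalgebras choose $M_1,M_2$ with $D=M_1\cap M_2\ne0$ of largest dimension. Since $D\subsetneq M_i$ and $M_i$ is nilpotent, $N_{M_i}(D)\supsetneq D$ for $i=1,2$. The subalgebra $D$ is nonzero and proper, so it is not an ideal of $L$, and $N_L(D)$ lies in some maximal subalgebra $M_3$. Now $M_3\cap M_i\supseteq N_{M_i}(D)$ has larger dimension than $D$, so by the choice of $D$ we get $M_3=M_i$ for both $i$. This contradicts $M_1\ne M_2$.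

**Step 2: choose generators.** Let $x\neq0$. Since $L$ is non-abelian, $\dim L>1$, so $Fx$ is a proper subalgebra and lies in a maximal subalgebra $M$. Take any $y\notin M$. If $\langle x,y\rangle\ne L$, it lies in a maximal subalgebra $M'$. Both $M$ and $M'$ contain $x\neq 0$, so $M'=M$ by Step 1, and $y\in M$, a contradiction. $\square$

Every proper subalgebra lies in a maximal one, and subalgebras of nilpotent algebras are nilpotent. So the two-generation part of Proposition 1 is the theorem quoted under the name of Gein: a simple Lie algebra over an arbitrary field, all of whose proper subalgebras are nilpotent, is two-generated.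

What changes if we ask only that the proper subalgebras be *solvable*? This is the conjecture that we treat. Its source is Kevin Bowman, David A. Towers and Vicente R. Varea, "Two Generator Subalgebras of Lie Algebras", arXiv:0704.2723 (2007). By a result of Grunewald et al., a Lie algebra over an infinite field of characteristic greater than $5$ is solvable if and only if all its two-generated subalgebras are, and over such fields the statement follows. The answer is yes over every field.

**Theorem 2.** Let $F$ be any field. Every finite-dimensional simple minimal non-solvable Lie algebra over $F$ is two-generated.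

## 2. $\mathfrak{sl}_2$, the cross product, and where the normalizer argument breaks

Here is a supply of small examples. Suppose $\dim L=3$ and $L=[L,L]$. Lie algebras of dimension at most $2$ are solvable, so all proper subalgebras of $L$ are solvable, while $L$ is not. A proper nonzero ideal $J$ would give $\dim J\le2$ and $\dim L/J\le 2$, so $J$ and $L/J$, and hence $L$, would be solvable. So $L$ is simple and minimal non-solvable.

**Example 1.** Let $\operatorname{char}F\ne2$ and $L=\mathfrak{sl}_2$ with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. The subalgebras $M=Fh+Fe$ and $M'=Fh+Ff$ are maximal and not nilpotent, and $M\cap M'=Fh$. Step 1 of Proposition 1 breaks at the normalizer: $N_M(Fh)=Fh$. Step 2 breaks as well: $h\in M$ and $f\notin M$, yet $\langle h,f\rangle=M'\ne L$. A better choice is $y=e+f$. From $[h,e+f]=2(e-f)$ we see that $\langle h,e+f\rangle$ contains $e$ and $f$. The map $\operatorname{ad}h$ has separated the two components of one generator.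

**Example 2.** Let $\operatorname{char}F=2$ and $L=Fe_1+Fe_2+Fe_3$ with $[e_1,e_2]=e_3$, $[e_2,e_3]=e_1$, $[e_3,e_1]=e_2$. The Jacobi expression is an alternating trilinear map, so it suffices to evaluate it on $e_1,e_2,e_3$, where it is a sum of terms $[e_i,e_i]=0$. So $L$ is a Lie algebra, and $L=[L,L]=\langle e_1,e_2\rangle$. Put $h=e_1+e_2+e_3$. Then $[h,e_1]=e_2+e_3=h+e_1$, and by symmetry $[h,e_i]=h+e_i$ for all $i$. Hence, for $y=\sum a_ie_i$,
$$[h,y]=\Big(\sum a_i\Big)h+y,\qquad \langle h,y\rangle=Fh+Fy\ne L. \tag{1}$$
So the nonzero element $h$ lies in *no* generating pair. The last sentence of Proposition 1 is false in general, and both generators must be chosen with care.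

One simplification helps throughout: in a minimal non-solvable $L$, to prove $L=\langle x,y\rangle$ it is enough to show that $\langle x,y\rangle$ is *not solvable*. The way we shall do this is already visible in $\mathfrak{sl}_2$. Suppose $Q$ contains $e$ and $f$. If $e,f\in Q^{(i)}$, then $h=[e,f]\in Q^{(i+1)}$, and since $Q^{(i+1)}$ is an ideal of $Q$, also $2e=[h,e]$ and $-2f=[h,f]$ lie in $Q^{(i+1)}$. So $e$ and $f$ survive in all derived terms. The two things to generalize are the separation of components and this self-reproduction.

## 3. Fitting components inside a subalgebra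

For a linear map $a$ on $V$ the Fitting decomposition is $V=V^0(a)\oplus V^1(a)$, with $a$ nilpotent on $V^0(a)$ and invertible on $V^1(a)=\bigcap_r a^rV$. The two projections are polynomials in $a$. We need four consequences.

* **(F1)** If $W\subseteq V$ is $a$-stable, then $W^i(a)=W\cap V^i(a)$. Indeed $W=W^0(a)\oplus W^1(a)$ with $W^i(a)\subseteq V^i(a)$. If $w=w_0+w_1\in W\cap V^i(a)$, then the component of $w$ in the other summand vanishes, so $w=w_i\in W^i(a)$.
* **(F2)** If $\pi:V\to W$ is surjective and $\pi a=a'\pi$, then $\pi(V^i(a))=W^i(a')$. Indeed $\pi(V^i(a))\subseteq W^i(a')$ for $i=0,1$. The two images together span $W=W^0(a')\oplus W^1(a')$, so both inclusions are equalities.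
* **(F3)** For $a\in L$ write $L^i(a)=L^i(\operatorname{ad}a)$. Then $L^0(a)$ is a subalgebra and $[L^0(a),L^1(a)]\subseteq L^1(a)$. The first claim is the Leibniz rule for $(\operatorname{ad}a)^r[x,y]$. For the second, let $\mu:L^0(a)\otimes L^1(a)\to L$ be the bracket and $T=\operatorname{ad}a\otimes1+1\otimes\operatorname{ad}a$. Then $\mu T=(\operatorname{ad}a)\mu$. The map $T$ is a sum of a nilpotent and an invertible map that commute, so it is invertible. Hence $\mu=(\operatorname{ad}a)^r\mu T^{-r}$ for all $r$, and the image of $\mu$ lies in $\bigcap_r(\operatorname{ad}a)^rL=L^1(a)$.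
* **(F4)** If a subspace $Q\subseteq L$ is stable under $\operatorname{ad}a$ and $z\in Q$, then the components of $z$ in $L^0(a)$ and $L^1(a)$ lie in $Q$, because the projections are polynomials in $\operatorname{ad}a$.

The property (F4) is the general form of the separation in Example 1.

## 4. Reduction to fields over which division algebras commute

**Definition.** A field $F$ is *good* if every finite-dimensional division algebra over $F$ is commutative.

Finite fields are good by Wedderburn's theorem. Algebraically closed fields are good, since their only finite-dimensional division algebra is the field itself. The field $\mathbb R$ is not good, because of the quaternions. Goodness will be used at a single point, in Proposition 12.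

**Lemma 3.** If $S$ is minimal non-solvable, then $\bar S=S/\operatorname{Rad}S$ is simple and minimal non-solvable.

*Proof.* A proper ideal of $\bar S$ is the image of a proper ideal $J\supseteq\operatorname{Rad}S$ of $S$. By minimality $J$ is solvable, so $J=\operatorname{Rad}S$. Hence $\bar S$ has no proper nonzero ideals. It is not solvable (otherwise $S$ would be), so it is not abelian. Proper subalgebras of $\bar S$ are images of proper subalgebras of $S$, hence solvable. $\square$

**Lemma 4.** If Theorem 2 holds over all good fields, it holds over all fields.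

*Proof.* Finite fields are good, so let $F$ be infinite with algebraic closure $K$. Suppose $L$, of dimension $n$, is simple, minimal non-solvable and not two-generated.

**Step 1: turn solvability into polynomial identities.** Each $\langle x,y\rangle$ is proper, hence solvable. Its derived series drops strictly until it reaches $0$, so $\langle x,y\rangle^{(n)}=0$. Let $\delta_0(x_1)=x_1$ and $\delta_{i+1}=[\delta_i,\delta_i]$, the two copies of $\delta_i$ being written in disjoint sets of variables; so $\delta_n$ is multilinear in $2^n$ variables. As $\langle x,y\rangle$ is spanned by Lie monomials $w(x,y)$, that is, iterated brackets of $x$ and $y$, the space $\langle x,y\rangle^{(n)}$ is spanned by the elements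
$$\delta_n\big(w_1(x,y),\dots,w_{2^n}(x,y)\big),\qquad w_i\text{ Lie monomials.} \tag{2}$$
Each expression (2) is a polynomial map $L\times L\to L$ that vanishes at every point. Since $F$ is infinite, its coordinate polynomials are zero.

**Step 2: extend scalars.** The expressions (2) therefore vanish on $L_K\times L_K$, where $L_K=L\otimes_FK$. So every two-generated subalgebra of $L_K$ is solvable. But $L_K$ is not solvable, since $(L_K)^{(i)}=(L^{(i)})_K\ne0$ for all $i$.

**Step 3: return to a simple algebra.** Let $S\subseteq L_K$ be a non-solvable subalgebra of minimal dimension. It is minimal non-solvable, so $\bar S=S/\operatorname{Rad}S$ is simple and minimal non-solvable over $K$ by Lemma 3. Every two-generated subalgebra of $\bar S$ is the image of a two-generated subalgebra of $S$, hence solvable. So $\bar S$ is not two-generated, which contradicts Theorem 2 over the good field $K$. $\square$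

## 5. Solvable algebras acting faithfully and irreducibly

The non-nilpotent maximal subalgebra will be studied through an irreducible module. In this section $G\ne0$ is a solvable Lie algebra, $V$ is a faithful irreducible $G$-module, and $N=N(G)$. Since $G$ is solvable and nonzero, $N\neq0$.

**Definition.** An element $n\in N$ is *singular* if it acts nilpotently on $V$; otherwise it is *nonsingular*.

**Example 3.** Let $\operatorname{char}F=2$, $V=F^2$, and let $G=\mathfrak{sl}_2$ be spanned by the matrix units $E_{12},E_{21}$ and the identity $I$. Here $[E_{12},E_{21}]=E_{11}+E_{22}=I$ is central, so $G$ is nilpotent and $N=G$. A nonzero vector generates, under $E_{12}$ and $E_{21}$, both basis vectors, so $V$ is irreducible. The elements $E_{12},E_{21}$ are singular, but $E_{12}+E_{21}$ swaps the basis vectors and is nonsingular. So singular elements of $N$ need not form a subspace. Note also that a commutator acts invertibly.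

**Lemma 5.** (i) A nonsingular $n\in N$ is invertible on $V$. For every $n\in N$, $\operatorname{ad}n$ is nilpotent on $G$.
(ii) Every nonzero ideal $I\subseteq N$ of $G$ contains a nonsingular element.
(iii) If $B\subseteq N$ is an abelian ideal of $G$, its singular elements form a subspace $B^0$, and $B^0\ne B$ if $B\ne0$.
(iv) If $n,z\in N$ commute, $n$ is singular and $z$ is nonsingular, then $n+z$ is nonsingular.

*Proof.* (i) We have $[n,G]\subseteq N$ and $N$ is nilpotent, so $\operatorname{ad}n$ is nilpotent on $G$, say $(\operatorname{ad}n)^t=0$. For $g\in G$ and $v\in V$,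
$$n^mgv=\sum_i\binom mi\big((\operatorname{ad}n)^ig\big)\,n^{m-i}v .$$
If $n^sv=0$ and $m=s+t$, every term vanishes: for $i\ge t$ the first factor is $0$, and for $i<t$ we have $m-i>s$. So $V^0(n)$ is a submodule, hence $0$ or $V$. If $n$ is nonsingular it is not $V$, so it is $0$ and $n$ is invertible.

(ii) If all elements of $I$ act nilpotently, Engel's theorem gives $V^I=\{v:Iv=0\}\ne0$. As $I$ is an ideal, $V^I$ is a submodule, so $V^I=V$, and $I=0$ by faithfulness.

(iii) Sums and multiples of commuting nilpotent maps are nilpotent, so $B^0$ is a subspace. It is proper by (ii) if $B\ne0$.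

(iv) By (i), $n+z$ acts on $V\neq0$ as a nilpotent map plus an invertible map that commutes with it, hence invertibly. $\square$

## 6. The pairing on $K/K_2$ and $L_{-1}/M$

From now on $F$ is good, $L$ is simple and minimal non-solvable, and, in view of Proposition 1, $M$ is a maximal subalgebra of $L$ that is **not nilpotent**. In particular $M\ne0$, and $M$ is solvable.

**Step 1: an irreducible module.** Choose a subspace $L_{-1}\supsetneq M$ such that $V=L_{-1}/M$ is an irreducible $M$-submodule of $L/M$. Let
$$K=\{m\in M:[m,L_{-1}]\subseteq M\},\qquad G=M/K .$$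
$K$ is the kernel of $M$ on $V$, hence an ideal of $M$, and $V$ is a faithful irreducible module for the solvable algebra $G$. Moreover $G\ne0$. Otherwise $K=M$ and $N_L(M)\supseteq L_{-1}\supsetneq M$, so $N_L(M)=L$ by maximality, and $M$ would be a nonzero proper ideal of $L$. So Section 5 applies to $G$ and $V$; put $N=N(G)$.

In this section and in Section 8 we assume $K\ne0$.

**Step 2: a second module.** Let $K_2=\{m\in K:[m,L_{-1}]\subseteq K\}$ and $X=K/K_2$. For $a\in M$, $m\in K_2$, $l\in L_{-1}$ we have $[a,m]\in K$ and
$$[[a,m],l]=[a,[m,l]]-[m,[a,l]]\in[M,K]+K\subseteq K,$$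
because $[a,l]\in L_{-1}$. So $K_2$ is an ideal of $M$. For $m,m'\in K$ and $l\in L_{-1}$,
$$[[m,m'],l]=[m,[m',l]]-[m',[m,l]]\in[K,M]\subseteq K .$$
So $[K,K]\subseteq K_2$, that is, $K$ acts trivially on $X$, and $X$ is a $G$-module. Finally $X\ne0$. Otherwise $[K,L_{-1}]\subseteq K$, so $N_L(K)\supseteq L_{-1}\supsetneq M$. Then $N_L(K)=L$ by maximality of $M$, and $K$ would be a nonzero proper ideal of $L$.

**Step 3: the pairing.** Put
$$\psi:X\times V\to G,\qquad \psi(m+K_2,\;l+M)=[m,l]+K .$$
It is well defined because $[K,L_{-1}]\subseteq M$, $[K_2,L_{-1}]\subseteq K$ and $[K,M]\subseteq K$. It is bilinear, and by the Jacobi identity $[g,\psi(x,v)]=\psi(gx,v)+\psi(x,gv)$ for $g\in G$. So the span $D$ of its image is an ideal of $G$. By the definition of $K_2$, if $\psi(x,V)=0$ then $x=0$. As $X\ne0$, we get $D\neq0$.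

**Lemma 6.** Every nonsingular $b\in N$ acts invertibly on $V$ and on $X$.

*Proof.* On $V$ this is Lemma 5(i), which also says that $\operatorname{ad}b$ is nilpotent on $G$. Let $\hat\psi:X\otimes V\to G$ be the linear map induced by $\psi$, and $T=b\otimes1+1\otimes b$. Equivariance gives $\hat\psi T^r=(\operatorname{ad}b)^r\hat\psi=0$ for large $r$. On $X^0(b)\otimes V$ the map $T$ is a commuting sum of a nilpotent and an invertible map, hence invertible. So $\hat\psi$ vanishes on $X^0(b)\otimes V$, that is, $\psi(X^0(b),V)=0$, and $X^0(b)=0$. $\square$

**Example 4.** For $\mathfrak{sl}_2$ with $M=Fh+Fe$ (Example 1), $V=L/M$ is spanned by the image $\bar f$ of $f$. Since $[e,f]=h\in M$ and $[h,f]=-2f\notin M$, we get $K=Fe$. Since $h\notin K$, $K_2=0$ and $X=Fe$. The algebra $G$ is spanned by the image $\bar h$ of $h$, and $\psi(e,\bar f)=\bar h$ is nonsingular: it acts on $V$ as $-2$ and on $X$ as $2$.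

Now we generalize the self-reproduction of $e$ and $f$.

**Lemma 7 (Criterion).** Let $Q\subseteq L$ be a subalgebra, and let $\tilde v\in Q\cap L_{-1}$ and $\tilde x\in Q\cap K$ have images $v\in V$ and $x\in X$. Suppose that for some $g_1,\dots,g_r$ ($r\ge0$) in the image of $Q\cap M$ in $G$, the element
$$b=[g_1,[\dots,[g_r,\psi(x,v)]\dots]]$$
lies in $N$ and is nonsingular. Then $Q$ is not solvable.

*Proof.* We show by induction that $Q^{(i)}$ contains an element $\tilde v_i\in L_{-1}$ with image $v$ and an element $\tilde x_i\in K$ with image $x$. For $i=0$ take $\tilde v$ and $\tilde x$. Given $\tilde v_i,\tilde x_i\in Q^{(i)}$, the element $[\tilde x_i,\tilde v_i]$ lies in $Q^{(i+1)}\cap M$ and has image $\psi(x,v)$ in $G$. As $Q^{(i+1)}$ is an ideal of $Q$, bracketing with lifts of $g_r,\dots,g_1$ in $Q\cap M$ produces $\tilde b\in Q^{(i+1)}\cap M$ with image $b$.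

By Lemma 6, $b$ is invertible on $V\oplus X$, so its minimal polynomial $p$ there has $p(0)\ne0$. Put $f=1-p/p(0)\in tF[t]$; then $f(b)=1$ on $V\oplus X$. As $f$ has no constant term and $\tilde b$ lies in the ideal $Q^{(i+1)}$ of $Q$, the elements $\tilde v_{i+1}=f(\operatorname{ad}\tilde b)\tilde v_i$ and $\tilde x_{i+1}=f(\operatorname{ad}\tilde b)\tilde x_i$ lie in $Q^{(i+1)}$. As $\tilde b\in M$ preserves $L_{-1}$, $M$, $K$ and $K_2$, they lie in $L_{-1}$ and $K$ and have images $f(b)v=v$ and $f(b)x=x$.

Since $b\ne0$ we have $v\ne0$. So $Q^{(i)}\ne0$ for all $i$. $\square$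

The natural attempt is to look for a single nonsingular value $\psi(x,v)$ in $N$ and apply the criterion with $r=0$. This works as long as the values of $\psi$ stay in $N$.

**Proposition 8.** If $K\ne0$ and $D\subseteq N$, then $L$ is two-generated.

*Proof.* **Step 1: some $\psi(x,v)$ is nonsingular.** $D\ne0$ is nilpotent, of class $c\ge1$ say. The ideal $\gamma_c(D)\ne0$ of $G$ is central in $D$, so it is an abelian ideal contained in $N$, and by Lemma 5(iii) its singular elements form a proper subspace. If $c=1$, then $\gamma_c(D)=D$ is spanned by the values $\psi(x,v)$, so one of them is nonsingular. If $c\ge2$, then $\gamma_c(D)$ is spanned by the elements $[d,\psi(x,v)]$ with $d\in\gamma_{c-1}(D)$, so some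
$$z=[d,\psi(x,v)]=\psi(dx,v)+\psi(x,dv)$$
is nonsingular. As $z$ is central in $D$, the elements $\psi(dx,v)$ and $\psi(x,dv)=z-\psi(dx,v)$ of $D\subseteq N$ commute. If both were singular, $z$ would act on $V$ as a sum of two commuting nilpotent maps, hence nilpotently, a contradiction. So one of them is nonsingular.

**Step 2: generate.** Take $\psi(x,v)$ nonsingular, with lifts $\tilde x\in K$ and $\tilde v\in L_{-1}$. By Lemma 7 with $r=0$, $\langle\tilde x,\tilde v\rangle$ is not solvable, so it equals $L$. $\square$

**Remark.** In characteristic $0$ we are now finished. After extension to an algebraic closure, Lie's theorem puts the solvable algebra $G$ in triangular form on $V$, so the elements of the ideal $[G,G]$ act nilpotently. By Engel's theorem $V^{[G,G]}\neq0$. This is a submodule, so it is $V$, and $[G,G]=0$ by faithfulness. Hence $N=G$ and $D\subseteq N$. Also $K\ne0$, since otherwise $M=G$ would be abelian. So Proposition 8 applies.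

In positive characteristic the attempt stops exactly when $D\not\subseteq N$. The values $\psi(x,v)$ may lie outside $N$, and the polynomial trick needs an element that is invertible on $V$ and $X$. We can push $\psi(x,v)$ into $N$ by bracketing with elements $n,k\in G$. But then the criterion asks for a $Q$ that contains lifts of *four* elements: $n$, $k$, $v$ and $x$. If $n$ is nonsingular with lift $\tilde n$, then (F4) lets us recover $\tilde k\in L^0(\tilde n)$ and $\tilde v\in L^1(\tilde n)$ from $\tilde k+\tilde v$. So two generators carry three elements. The fourth, $\tilde x$, also sits in $L^1(\tilde n)$, and we cannot separate it from $\tilde v$ in this way.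

The way out is not to put $\tilde x$ into $Q$ but to *manufacture* it from $\tilde v$. Suppose $w$ is an associative word in $n,k$ with $wv=0$ in $V=L_{-1}/M$. Then the lifted word sends $\tilde v$ into $M$, in fact, as we shall see, into $K$, and so gives an element of $X$. We need $w$ to kill $v$ while $\psi(wX,v)$ is still visible modulo singular elements.

## 7. A word that kills $y$ but is seen by the pairing

In this section $G\neq0$ is a solvable Lie algebra with faithful irreducible module $V$ and $N=N(G)$, as in Section 5. We first find abelian ideals in $N$ on which a given ideal $D\not\subseteq N$ acts in a controlled way.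

**Lemma 9.** Let $D$ be an ideal of $G$ with $D\not\subseteq N$. There is an ideal $R\ne0$ of $G$ with $R\subseteq N\cap D$ and $R=[R,D]$.

*Proof.* Put $I_0=N$ and $I_{j+1}=[I_j,D]$, a decreasing chain of ideals of $G$. We claim that no $I_j$ is $0$. Suppose $I_j=0$. The nonzero solvable ideal $(D+N)/N$ of $G/N$ contains a nonzero abelian ideal $Y/N$ of $G/N$. Since $N\subseteq Y\subseteq N+D$, the modular law gives $Y=N+Z$ with $Z=Y\cap D$. Now $\gamma_2(Z)\subseteq[Y,Y]\subseteq N=I_0$. Since $Z\subseteq D$, it follows that $\gamma_{2+i}(Z)\subseteq I_i$ for all $i$, and $\gamma_{2+j}(Z)=0$. So $Z$ is a nilpotent ideal of $G$, $Z\subseteq N$ and $Y=N$, a contradiction. Hence the chain stabilizes at some $R\ne0$ with $R\subseteq N$ and $R=[R,D]\subseteq D$. $\square$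

**Lemma 10.** In the situation of Lemma 9, one of the following holds:

(α) there is an abelian ideal $B$ of $G$ with $B\subseteq N\cap D$ and $[B,D]\ne0$;

(β) $\gamma_2(R)\ne0$, $\gamma_3(R)=0$ and $[\gamma_2(R),D]=0$.

*Proof.* Let $c\ge1$ be the nilpotency class of $R$ and $k=\lfloor c/2\rfloor+1$. Then $k\le c$ and $2k>c$, so $\gamma_k(R)\ne0$ and $[\gamma_k(R),\gamma_k(R)]\subseteq\gamma_{2k}(R)=0$. If $[\gamma_k(R),D]\ne0$, then (α) holds with $B=\gamma_k(R)$. Otherwise $\gamma_{k+1}(R)\subseteq[\gamma_k(R),D]=0$, so $c\le k\le c/2+1$, that is, $c\le2$. If $c=1$, then $k=1$ and $[\gamma_1(R),D]=[R,D]=R\ne0$, a contradiction. So $c=2=k$, which gives (β). $\square$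

**Example 5.** Both cases occur with $D=G$. For (β) let $\operatorname{char}F=2$ and $G=\mathfrak{gl}_2$ acting on $F^2$. It is solvable, since $[G,G]=\mathfrak{sl}_2$ is nilpotent by Example 3, and it is not nilpotent, since $[E_{11},E_{12}]=E_{12}$. So $N=\mathfrak{sl}_2$. The relations $[E_{11},E_{12}]=E_{12}$, $[E_{11},E_{21}]=E_{21}$, $[E_{12},E_{21}]=I$ show $[N,D]=N$, so $R=N$, with $\gamma_2(R)=FI$, which is central. For (α) let $\operatorname{char}F=p>0$ and let $G$ be spanned by all multiplications by elements of $\mathcal O=F[t]/(t^p)$ together with $\partial=d/dt$ and $t\partial$, acting on $\mathcal O$. Then $B=\mathcal O$ is an abelian ideal with $G/B$ of dimension $2$, so $G$ is solvable. The action is irreducible, since a nonzero polynomial is turned into a nonzero constant by a power of $\partial$. It is faithful: if $f+c\,\partial+d\,t\partial$ acts as $0$, applying it to $1$ gives $f=0$, and applying it to $t$ gives $c+dt=0$, so $c=d=0$. Since $[t\partial,t]=t$, $G$ is not nilpotent and $[B,D]\ne0$.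

**Setting (S).** $X,Y$ are $G$-modules and $\psi:X\times Y\to G$ is bilinear with $[g,\psi(x,y)]=\psi(gx,y)+\psi(x,gy)$. $D$ is the span of its image, an ideal of $G$. We assume

(H) every nonsingular $n\in N$ acts invertibly on $X$ and on $Y$.

For an abelian ideal $B\subseteq N$ of $G$, $B^0$ denotes its subspace of singular elements, as in Lemma 5(iii). We choose the elements $n,k$ first and the word afterwards.

**Lemma 11.** In Setting (S) assume $D\not\subseteq N$. There are a nonsingular $n\in N$, an element $k\in G$, an abelian ideal $B\subseteq N$ of $G$, and a map $\lambda:D\to B$ with $\lambda=\operatorname{ad}n$ or $\lambda=\operatorname{ad}n\circ\operatorname{ad}k$, such that $[n,k]\in N$ is nonsingular and the bilinear map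
$$\Omega:X\times Y\to B/B^0,\qquad \Omega(x,y)=\lambda\psi(x,y)+B^0$$
is not identically zero.

*Proof.* Take $R$ from Lemma 9 and use Lemma 10.

**Case (α).** $[B,D]$ is a nonzero ideal of $G$ contained in $B$. By Lemma 5(ii) it is not contained in $B^0$. It is spanned by the elements $[n_0,\psi(x,y)]$ with $n_0\in B$. So $[n_0,k]\notin B^0$ for some $n_0\in B$ and some $k=\psi(x_0,y_0)$. We want $n_0$ itself to be nonsingular. If $n_0\in B^0$, pick $n_1\in B\setminus B^0$. Then $n_1$ and $n_0+n_1$ are not in $B^0$, and $[n_0+n_1,k]-[n_1,k]=[n_0,k]\notin B^0$, so one of $[n_1,k]$, $[n_0+n_1,k]$ is not in $B^0$. In all cases there is $n\in B\setminus B^0$ with $[n,k]\in B\setminus B^0$. Put $\lambda=\operatorname{ad}n:D\to B$. Then $\Omega(x_0,y_0)=[n,k]+B^0\ne0$.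

**Case (β).** Put $B=\gamma_2(R)\ne0$. It is an abelian ideal of $G$, contained in $N$, and centralized by $D$. It is spanned by the elements $[r,s]$ with $r,s\in R$, and, since $R=[R,D]$, also by the elements $[r,[s,d]]$ with $r,s\in R$ and $d\in D$. As $B\ne B^0$,
$$R_1=\{r\in R:[r,R]\subseteq B^0\},\qquad R_2=\{r\in R:[r,[s,d]]\in B^0\ \text{for all }s\in R,\,d\in D\}$$
are proper subspaces of $R$. No group is the union of two proper subgroups, so we can choose $r\in R\setminus(R_1\cup R_2)$. Then
$$\{s\in R:[r,s]\in B^0\},\qquad\{s\in R:[r,[s,d]]\in B^0\ \text{for all }d\in D\}$$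
are proper subspaces, and we choose $s\in R$ outside both.

If $r$ is singular, replace it by $r+z$ with $z\in B$ nonsingular. Since $z$ centralizes $D\supseteq R$, it commutes with $r$, and the elements $[r,s]$ and $[r,[s,d]]$ do not change. By Lemma 5(iv), $r+z\in R$ is nonsingular. Put $n=r$, $k=s$ and $\lambda=\operatorname{ad}n\circ\operatorname{ad}k$, which maps $D$ into $[R,R]=B$. Then $[n,k]\in B\setminus B^0$ is nonsingular, and $\lambda(d)\notin B^0$ for some $d\in D$. As $D$ is spanned by the values of $\psi$, $\Omega\ne0$. $\square$

In Example 5 one sees such choices: for $\mathfrak{gl}_2$ take $n=E_{12}+I$, $k=E_{21}$, with $[n,k]=I$ and $[n,[k,E_{11}]]=[n,E_{21}]=I$; for $\mathcal O$ take $n=1+t$, $k=\partial$, with $[n,k]=-1$.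

**Proposition 12.** In Setting (S) assume $D\not\subseteq N$. There are a nonsingular $n\in N$, an element $k\in G$, an abelian ideal $B\subseteq N$ of $G$, and $\lambda:D\to B$ with $\lambda=\operatorname{ad}n$ or $\lambda=\operatorname{ad}n\circ\operatorname{ad}k$, such that with $P=\langle n,k\rangle$ there exist $x\in X$, $y\in Y$ and $w\in U(P)$ with
$$wy=0,\qquad \lambda\psi(wx,y)\notin B^0. \tag{3}$$

*Proof.* Take $n,k,B,\lambda,\Omega$ from Lemma 11, and let $\mathcal U=U(P)$ be the universal enveloping algebra of $P$.

**Step 1: choose $y$ so that $\mathcal Uy$ has a unique maximal submodule.** Let $Y^\perp=\{y\in Y:\Omega(X,y)=0\}$, a proper subspace of $Y$. Let $Y'$ be minimal among the $P$-submodules of $Y$ that are not contained in $Y^\perp$; such submodules exist, since $Y$ is one. All proper submodules of $Y'$ lie in $Y^\perp$, hence so does their sum $Y_1'$. So $Y_1'\ne Y'$, and $Y_1'$ is the unique maximal submodule of $Y'$. Pick $y\in Y'\setminus Y^\perp$. The submodule $\mathcal Uy$ of $Y'$ is not contained in $Y^\perp$, so $\mathcal Uy=Y'$.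

**Step 2: suppose that no word works.** Let $I=\{w\in\mathcal U:wy=0\}$, a left ideal. The span $IX$ of all $wx$ with $w\in I$, $x\in X$ is a $P$-submodule of $X$. Suppose $\Omega(wx,y)=0$ for all $w\in I$ and $x\in X$. Since $\Omega(X,y)\ne0$, we have $IX\ne X$. Let $T$ be an irreducible $P$-quotient of $X/IX$. Then $IT=0$.

**Step 3: all nonzero vectors of $T$ look alike.** Let $0\ne t\in T$. As $It=0$, the map
$$\varphi_t:Y'=\mathcal Uy\to T,\qquad wy\mapsto wt,$$
is a well-defined $P$-homomorphism. It is surjective because $T$ is irreducible and $t\ne0$ is in its image. Its kernel is a maximal submodule of $Y'$, so it is $Y_1'$. So $\varphi_t$ induces an isomorphism $\bar\varphi_t:Y'/Y_1'\to T$ that sends the class of $y$ to $t$. For nonzero $t,t'\in T$, the map $\bar\varphi_{t'}\bar\varphi_t^{-1}$ is an element of $\Delta=\operatorname{End}_P(T)$ that sends $t$ to $t'$. By Schur's lemma $\Delta$ is a finite-dimensional division algebra over $F$, and we have just shown $T=\Delta t$, that is, $T$ is one-dimensional over $\Delta$.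

**Step 4: contradiction from goodness.** Since $F$ is good, $\Delta$ is commutative. An element $p\in P$ commutes with $\Delta$. If $pt=\delta t$ with $\delta\in\Delta$, then $p(\delta't)=\delta'\delta t=\delta\delta't$ for all $\delta'\in\Delta$. So $p$ acts on $T$ as $\delta\in\Delta$. Hence the elements of $P$ act by commuting maps, and $[n,k]$ acts as $0$ on $T$. But $[n,k]\in N$ is nonsingular, so it is invertible on $X$ by (H), and therefore surjective on the quotient $T\ne0$, a contradiction.

So there are $w\in I$ and $x\in X$ with $\Omega(wx,y)\ne0$, which is (3). $\square$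

If $\Delta$ were not commutative, the commutator $[n,k]$ could act on $\Delta t$ as a nonzero commutator of $\Delta$, and Step 4 would give nothing. This is why we passed to good fields.

## 8. The case $K\ne0$, $D\not\subseteq N$

**Proposition 13.** In the notation of Section 6, if $K\ne0$ and $D\not\subseteq N$, then $L$ is two-generated.

*Proof.* Lemma 6 says that (H) holds with $Y=V$, so we are in Setting (S). Proposition 12 gives $n,k,B,\lambda$, $P=\langle n,k\rangle$, $x_0\in X$, $v\in V$ and $w\in U(P)$ with $wv=0$ and $\lambda\psi(wx_0,v)\notin B^0$.

**Step 1: lift to Fitting components.** Let $\tilde n\in M$ be a lift of $n$ and write $L^i=L^i(\tilde n)$. The subspaces $L_{-1},M,K,K_2$ are $\operatorname{ad}\tilde n$-stable. The element $n$ is invertible on $V$ and on $X$, and $\operatorname{ad}n$ is nilpotent on $G$. So (F1) and (F2) give the following.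

* $L_{-1}\cap L^1$ maps onto $V^1(n)=V$, so $v$ has a lift $\tilde v\in L_{-1}\cap L^1$.
* $K\cap L^1$ maps onto $X^1(n)=X$, so $x_0$ has a lift $\tilde x_0\in K\cap L^1$.
* $M\cap L^1$ maps onto $G^1(\operatorname{ad}n)=0$, so $M\cap L^1\subseteq K$.
* $M\cap L^0$ maps onto $G^0(\operatorname{ad}n)=G$, so $k$ has a lift $\tilde k\in M\cap L^0$.

**Step 2: two candidates for $Q$.** For $\tilde x_1\in\{0,\tilde x_0\}$, with image $x_1\in\{0,x_0\}$ in $X$, let
$$Q=\langle\tilde n,\ \tilde v+\tilde x_1+\tilde k\rangle .$$
By (F4), $Q$ contains the components $\tilde k\in L^0$ and $u_1:=\tilde v+\tilde x_1\in L^1$ of the second generator. The element $u_1\in L_{-1}$ has image $v$ in $V$, since $\tilde x_1\in K\subseteq M$.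

**Step 3: manufacture an element of $K$.** Let $\tilde P=\langle\tilde n,\tilde k\rangle$. It is contained in $Q\cap M\cap L^0$ and maps onto $P$. It preserves $L^1$ by (F3), and it preserves $L_{-1},M,K,K_2$ because $\tilde P\subseteq M$. Neither $\tilde P$ nor anything about it depends on the choice of $\tilde x_1$. Let $\tilde w\in U(\tilde P)$ be a preimage of $w$ under the surjection $U(\tilde P)\to U(P)$, chosen once for both candidates. $K$ acts trivially on $V$ and on $X$, so $\tilde w$ acts on $V=L_{-1}/M$ and on $X=K/K_2$ as $w$ does.

The element $\tilde w\tilde v$ lies in $L_{-1}\cap L^1$ and has image $wv=0$ in $V$. So $\tilde w\tilde v\in M\cap L^1\subseteq K$. Let $c\in X$ be its image; it does not depend on $\tilde x_1$. Also $\tilde w\tilde x_1\in K$ has image $wx_1$. Hence $\tilde wu_1\in Q\cap K$ has image $x_2=c+wx_1$ in $X$.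

**Step 4: one of the candidates works.** We do not control $c$, and this is why we carry two candidates. We have
$$\lambda\psi(x_2,v)=\lambda\psi(c,v)+\lambda\psi(wx_1,v).$$
If $\lambda\psi(c,v)\notin B^0$, take $x_1=0$. If $\lambda\psi(c,v)\in B^0$, take $x_1=x_0$; since $B^0$ is a subspace and $\lambda\psi(wx_0,v)\notin B^0$, the sum is not in $B^0$. In either case $b=\lambda\psi(x_2,v)\in B\subseteq N$ is nonsingular. The map $\lambda$ is $\operatorname{ad}n$ or $\operatorname{ad}n\circ\operatorname{ad}k$, and $n,k$ are images of $\tilde n,\tilde k\in Q\cap M$. So Lemma 7, applied to $u_1\in Q\cap L_{-1}$ and $\tilde wu_1\in Q\cap K$, shows that $Q$ is not solvable. Hence $L=Q$. $\square$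

## 9. The case $K=0$

Here there is no $X$ to work with, and $G=M$ acts faithfully on $V$. The replacement is a complement of $M$ paired with itself.

**Proposition 14.** If $K=0$, then $L$ is two-generated.

*Proof.* **Step 1: a Fitting complement of $M$.** Let $N=N(M)\ne0$. By Lemma 5(ii), $N$ contains nonsingular elements. Let $n\in N$ be any nonsingular element. Then $\operatorname{ad}n$ is nilpotent on $M$ by Lemma 5(i) and invertible on $L_{-1}/M\ne0$. So $M\subseteq L^0(n)\ne L$. As $L^0(n)$ is a subalgebra, maximality gives $L^0(n)=M$. By (F2), $(L/M)^0(n)$ is the image of $L^0(n)=M$, which is $0$, so $n$ is invertible on $L/M$.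

Fix one nonsingular $n_*\in N$ and put $U=L^1(n_*)\ne0$. Then $L=M\oplus U$, $[M,U]\subseteq U$ by (F3), and $U\cong L/M$ as $M$-modules. So *every* nonsingular $n\in N$ is invertible on $U$. Hence $U\subseteq L^1(n)$, and $U=L^1(n)$ by dimension, since $L^0(n)=M$.

**Step 2: the pairing on $U$.** For $u,u'\in U$ let $\beta(u,u')$ be the $M$-component of $[u,u']$ in $L=M\oplus U$. The map $\beta:U\times U\to M$ is bilinear. It is $M$-equivariant, because the projection $L\to M$ along $U$ is. Let $D$ be the span of its image. The subspace $U+D$ is an ideal of $L$, because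
$$[M,U]\subseteq U,\quad[M,D]\subseteq D,\quad[U,U]\subseteq U+D,\quad[U,D]\subseteq U .$$
It is nonzero, so $U+D=L$, and since $D\subseteq M$ we get $D=M$. As $M$ is not nilpotent, $D\not\subseteq N$. By Step 1, (H) holds, and we are in Setting (S) with $X=Y=U$ and $\psi=\beta$.

**Step 3: polarize.** Proposition 12 gives $n,k,B,\lambda$, $P=\langle n,k\rangle$, $u_0,v'\in U$ and $w\in U(P)$ with $wv'=0$ and $\lambda\beta(wu_0,v')\notin B^0$. This involves two vectors of $U$, and we want one. For $u\in U$ put $q(u)=\lambda\beta(wu,u)+B^0\in B/B^0$. Then
$$q(u_0+v')-q(u_0)-q(v')=\lambda\beta(wu_0,v')+\lambda\beta(wv',u_0)+B^0=\lambda\beta(wu_0,v')+B^0\ne0 .$$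
So $q(u)\ne0$ for some $u\in U$. For this $u$, the element $b:=\lambda\beta(wu,u)\in B\setminus B^0$ lies in $N$ and is nonsingular, and $u\ne0$.

**Step 4: the generators.** Let $Q=\langle n,k+u\rangle$. As $k\in M=L^0(n)$ and $u\in U=L^1(n)$, (F4) gives $k,u\in Q$. Hence $P\subseteq Q$ and $wu\in Q\cap U$.

**Step 5: $Q$ is not solvable.** We show by induction that $u,wu\in Q^{(i)}$ for all $i$. For $i=0$ this is Step 4. If it holds for $i$, then $[wu,u]\in Q^{(i+1)}$. This is an ideal of $Q$, so it is stable under $\operatorname{ad}n$ and $\operatorname{ad}k$. By (F4) it contains the $L^0(n)$-component of $[wu,u]$, which is $\beta(wu,u)$, and hence also $b=\lambda\beta(wu,u)$. As $b$ is invertible on $U$, there is, as in the proof of Lemma 7, $f\in tF[t]$ with $f(b)=1$ on $U$. So $u=f(\operatorname{ad}b)u$ and $wu=f(\operatorname{ad}b)wu$ lie in $Q^{(i+1)}$. Since $u\ne0$, all $Q^{(i)}$ are nonzero. So $Q$ is not solvable, and $L=Q$. $\square$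

*Proof of Theorem 2.* By Lemma 4 we may assume that $F$ is good. If all maximal subalgebras of $L$ are nilpotent, use Proposition 1. Otherwise fix a non-nilpotent maximal subalgebra $M$ and form $K$, $G$, $V$ as in Section 6. If $K\ne0$, use Proposition 8 when $D\subseteq N$ and Proposition 13 when $D\not\subseteq N$. If $K=0$, use Proposition 14. $\blacksquare$

## 10. Solvability tested on pairs, and generic pairs

**Theorem 15.** Let $F$ be any field and $L$ a finite-dimensional Lie algebra over $F$.

(a) If $L$ is minimal non-solvable (not necessarily simple), then $L$ is two-generated.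

(b) $L$ is solvable if and only if every two-generated subalgebra of $L$ is solvable.

(c) If $F$ is infinite and $L$ is not solvable, the pairs $(x,y)$ with $\langle x,y\rangle$ non-solvable form a nonempty (hence dense) Zariski-open subset of $L\times L$. If moreover $L$ is minimal non-solvable, these are exactly the generating pairs.

(d) "Two" cannot be replaced by "one". Nor can one prescribe one nonzero member of a generating pair: over every field of characteristic $2$ there is a simple minimal non-solvable $L$ and $0\ne h\in L$ lying in no generating pair.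

*Proof.* (a) By Lemma 3, $L/\operatorname{Rad}L$ is simple and minimal non-solvable, so by Theorem 2 it is generated by some $\bar x,\bar y$. For lifts $x,y\in L$, $\langle x,y\rangle$ maps onto the non-solvable algebra $L/\operatorname{Rad}L$. So $\langle x,y\rangle$ is not solvable, and by minimality it equals $L$.

(b) If $L$ is not solvable, a non-solvable subalgebra of minimal dimension is minimal non-solvable, hence two-generated by (a). So $L$ has a non-solvable two-generated subalgebra. The converse is clear.

(c) Let $n=\dim L$. As in Lemma 4, $\langle x,y\rangle$ is solvable if and only if $\langle x,y\rangle^{(n)}=0$, that is, if and only if all the polynomial maps (2) vanish at $(x,y)$. So the complement of our set is Zariski-closed. The set is nonempty by (b), and a nonempty open subset of $L\times L$ is dense as $F$ is infinite. If $L$ is minimal non-solvable, a subalgebra is non-solvable exactly when it equals $L$, which gives the last assertion.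

(d) One element generates an algebra of dimension at most $1$, which is solvable. For the second claim take $L$ and $h=e_1+e_2+e_3$ from Example 2. There $\dim L=3$ and $L=[L,L]$, so $L$ is simple and minimal non-solvable by the first paragraph of Section 2, and (1) shows $\langle h,y\rangle\ne L$ for every $y\in L$. $\square$
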